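\title{The point spectrum of the Robin Laplacian on an infinite sector}

\begin{abstract}
We determine all eigenvalues of the Laplacian with the Robin condition $\partial_n u=u$ on an infinite planar sector of opening angle $\alpha\in(0,2\pi)$. They are the numbers $-1/\sin^2\frac{(2k-1)\alpha}{2}$ with $k\ge1$ and $(2k-1)\alpha<\pi$, and each is simple. In particular, Lyalinov's lower bound for the number of eigenvalues below the essential spectrum $[-1,\infty)$ is an equality, and there is no eigenvalue at the threshold $-1$ or above it. Testing the eigenvalue equation with exponential solutions gives a difference equation for the Laplace transform of the boundary trace. A Liouville-type argument locates the zeros of this transform in a fundamental strip, and the eigenvalue condition follows by moving one forced zero into that strip.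
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $\alpha\in(0,2\pi)$ put $\beta=\alpha/2$ and let
\[
S=S_\alpha=\{(x,y)=(r\cos\varphi,r\sin\varphi):\ r>0,\ |\varphi|<\beta\}
\]
be the infinite sector of opening angle $\alpha$. The Robin Laplacian $A_\alpha=-\Delta^{\mathrm{Rob},1}_{S_\alpha}$ with Robin parameter $1$ is the self-adjoint operator in $L^2(S)$ associated with the quadratic form
\[
\mathfrak h[u]=\int_S|\nabla u|^2\,dx-\int_{\partial S}|u|^2\,ds,\qquad u\in H^1(S),
\]
where $dx$ is area and $ds$ is arc length. Formally, an eigenfunction satisfies $-\Delta u=\lambda u$ in $S$ and $\partial_nu=u$ on $\partial S$, with $n$ the exterior normal. The essential spectrum of $A_\alpha$ is $[-1,\infty)$, and $A_\alpha$ has a finite number $m(\alpha)$ of eigenvalues below $-1$, counted with multiplicity. (These two facts serve only to formulate the question; the proofs do not use them.)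

The boundary term is negative, so it attracts functions to the boundary. On the half-line $z>0$ the condition $-u'(0)=u(0)$ binds the state $e^{-z}$ with energy $-1$. In a half-plane this state moves freely along the boundary: the functions $e^{-z}e^{iks}$ have energy $-1+k^2$, which explains the interval $[-1,\infty)$. A convex corner binds more strongly. On both sides of $S$ the exterior normal has first component $n_x=-\sin\beta$, so $u=e^{-x/\sin\beta}$ satisfies $\partial_nu=u$ and $-\Delta u=-u/\sin^2\beta$; this function is square integrable exactly when $\alpha<\pi$.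

To guess the other eigenvalues, write the form in polar coordinates:
\[
\mathfrak h[u]=\int_S|\partial_ru|^2\,dx+\int_0^\infty\Bigl(\frac1r\int_{-\beta}^{\beta}|\partial_\varphi u|^2\,d\varphi-|u(r,\beta)|^2-|u(r,-\beta)|^2\Bigr)dr .
\]
If $g(0)=0$, then $|g(\beta)|^2=2\operatorname{Re}\int_0^\beta g'\bar g\le r^{-1}\int_0^\beta|g'|^2+r\int_0^\beta|g|^2$. Hence $\mathfrak h[u]\ge\int_S|\partial_ru|^2\,dx-\|u\|^2$ for $u$ odd in $\varphi$, and odd functions produce nothing below $-1$. At the other extreme, on functions of $r$ alone the form is that of the Coulomb operator $-u''-u'/r-u/(\beta r)$ in $L^2(r\,dr)$. The Laguerre equation $\xi L''+(1-\xi)L'+(k-1)L=0$ shows that $u=L_{k-1}(2ar)e^{-ar}$ satisfies $-u''-u'/r=\bigl((2k-1)a/r-a^2\bigr)u$, so this model has the eigenvalues $-1/((2k-1)\beta)^2$, $k\ge1$. For $k=1$ the true eigenvalue has $\sin\beta$ in place of $\beta$. One is led to the numbers $-1/\sin^2((2k-1)\beta)$; the $k$-th of them increases with $\alpha$ on $(0,\pi/(2k-1))$ and reaches the threshold $-1$ at $\alpha=\pi/(2k-1)$. Accordingly,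 put
\[
\overline k(\alpha)=\max\Bigl\{k\in\{0,1,2,\dots\}:\ 2k-1<\frac\pi\alpha\Bigr\},\qquad
\mathcal C(\alpha)=\Bigl\{\sin\frac{(2k-1)\alpha}2:\ 1\le k\le\overline k(\alpha)\Bigr\},
\]
so that $\mathcal C(\alpha)=\varnothing$ for $\alpha\ge\pi$. By a result of Lyalinov, the numbers $-c^{-2}$, $c\in\mathcal C(\alpha)$, are eigenvalues of $A_\alpha$, and therefore $m(\alpha)\ge\overline k(\alpha)$. It is also known that $m(\alpha)=\overline k(\alpha)=0$ for $\alpha\ge\pi$ and $m(\alpha)=\overline k(\alpha)=1$ for $\alpha\in[\pi/3,\pi)$. Grebenkov, Levitin and Polterovich \cite{GLP} ask whether $A_\alpha$ has other eigenvalues below the essential spectrum or whether $m(\alpha)=\overline k(\alpha)$ for every $\alpha$, in particular for $\alpha<\pi/3$. The Coulomb model cannot decide this: near the threshold $(2k-1)\beta$ is not small, and further even eigenfunctions close to $-1$ have to be excluded by an exact argument.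

\begin{theorem}\label{thm:A}
For every $\alpha\in(0,2\pi)$ the eigenvalues of $A_\alpha$ below $-1$ are exactly the numbers $-c^{-2}$, $c\in\mathcal C(\alpha)$, and each is simple. Hence $m(\alpha)=\overline k(\alpha)$, which equals $\lceil(\pi-\alpha)/(2\alpha)\rceil$ for $\alpha<\pi$ and $0$ for $\alpha\ge\pi$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $\alpha\in(0,2\pi)$ the whole point spectrum of $A_\alpha$ is $\{-c^{-2}:c\in\mathcal C(\alpha)\}$, and all eigenvalues are simple. In particular there is no eigenvalue at $-1$ and none in $(-1,\infty)$. The eigenfunction for $c=\sin\theta$, $\theta=(2k-1)\beta<\pi/2$, is $x\mapsto u_k(x/c)$, where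
\begin{equation}\label{eq:uk}
u_k=\sum_{j=-(k-1)}^{k-1}b_{|j|}\,e^{-r\cos(\varphi-2j\beta)},\qquad b_0=1,\qquad
b_j=-b_{j-1}\,\frac{\sin\theta-\sin((2j-1)\beta)}{\sin\theta+\sin((2j-1)\beta)} .
\end{equation}
\end{theorem}

\begin{corollary}\label{cor:C}
For Robin parameter $\gamma>0$ (condition $\partial_nu=\gamma u$) all eigenvalues are multiplied by $\gamma^2$. All eigenfunctions are even in $\varphi$. On the half-sector $\{0<\varphi<\beta\}$ with the condition $\partial_nu=u$ on $\varphi=\beta$, the Laplacian has exactly the eigenvalues of Theorem~\ref{thm:B} under the Neumann condition on $\varphi=0$, and no eigenvalue under the Dirichlet condition on $\varphi=0$.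
\end{corollary}

The proof of Theorem~\ref{thm:A} occupies Sections~\ref{sec:prelim}--\ref{sec:chase}. After a scaling, a negative eigenvalue $-c^{-2}$ corresponds to a solution of $\Delta u=u$, $\partial_nu=cu$. Let $F$ be the Laplace transform of the trace of $u$ on one side and $G(w)=F(\cos w)$. Three facts combine. The function $H(w)=(\sin w-c)G(w)$ is symmetric or antisymmetric about $w=\beta$ (Section~\ref{sec:fe}). This symmetry, evenness and decay determine $G$ up to a factor in the strip $|\operatorname{Re}w|\le\beta$, and $G$ can vanish there only at $\pm\beta$ (Section~\ref{sec:E}). Finally $H$ vanishes at $\arcsin c$, and the two symmetries move this zero to the left in steps of $2\beta$ until it enters the strip, where it must land on $-\beta$ (Section~\ref{sec:chase}). Section~\ref{sec:quarter} shows the method for $\alpha=\pi/2$, where everything is explicit. Sections~\ref{sec:virial} and~\ref{sec:nonconvex} treat the remaining cases of Theorem~\ref{thm:B}.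

\section{Weak formulation and exponential solutions}\label{sec:prelim}

\subsection*{Sobolev facts}
The sector is the region $\{x>|y|\cot\beta\}$ on one side of a Lipschitz graph. Therefore the space $C_c^\infty(\overline S)$ of restrictions of functions in $C_c^\infty(\mathbb R^2)$ is dense in $H^1(S)$, and $H^1(S)\subset L^p(S)$ continuously for $2\le p<\infty$. For $v\in C_c^\infty(\overline S)$ and $p=2,4$, the divergence theorem and $n_x=-\sin\beta$ give
\[
\sin\beta\int_{\partial S}|v|^p\,ds=-\int_S\partial_x|v|^p\,dx\le p\,\|v\|_{L^{2p-2}(S)}^{p-1}\|\partial_xv\|_{L^2(S)} .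
\]
So the trace is bounded from $H^1(S)$ to $L^2(\partial S)$ and to $L^4(\partial S)$, and the case $p=2$ shows that $\mathfrak h$ is closed and bounded below. Green's formula
\begin{equation}\label{eq:green}
\int_S(\nabla g\cdot\nabla v+g\,\Delta v)\,dx=\int_{\partial S}g\,\partial_nv\,ds
\end{equation}
holds for $g\in H^1(S)$ and for $v$ smooth on $\overline S$ with all derivatives of order at most $2$ in $L^2(S)$: it is the divergence theorem for $g\in C_c^\infty(\overline S)$, and both sides are continuous in $g\in H^1(S)$.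

\subsection*{Scaling and parity}
A real number $\lambda$ is an eigenvalue of $A_\alpha$ with eigenfunction $U\in H^1(S)$ if and only if $\int_S\nabla U\cdot\nabla V\,dx-\int_{\partial S}UV\,ds=\lambda\int_SUV\,dx$ for all $V\in H^1(S)$. Let $\lambda=-c^{-2}$ with $c>0$, and put $u(x)=U(cx)$, $v(x)=V(cx)$. The gradient integral is unchanged, the area integral gains the factor $c^{-2}$ and the boundary integral the factor $c^{-1}$. Hence the eigenspace of $\lambda$ corresponds to the space of $u\in H^1(S)$ with
\begin{equation}\label{eq:weak}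
\int_S(\nabla u\cdot\nabla v+uv)\,dx=c\int_{\partial S}uv\,ds\qquad\text{for all }v\in H^1(S),
\end{equation}
the weak form of $\Delta u=u$, $\partial_nu=cu$. We have $\lambda<-1$ if and only if $c<1$. The choice $v=\bar u$ gives
\begin{equation}\label{eq:energy}
\int_S(|\nabla u|^2+|u|^2)\,dx=c\int_{\partial S}|u|^2\,ds ,
\end{equation}
so a solution with zero trace is zero. The reflection $\varphi\mapsto-\varphi$ preserves \eqref{eq:weak}, so every solution is the sum of an even and an odd one. We say that $u$ has \emph{parity} $\sigma\in\{1,-1\}$ if $u(r,-\varphi)=\sigma u(r,\varphi)$. Subtracting \eqref{eq:weak} from \eqref{eq:green} with $g=u$ yields the identity on which the method rests: if $u$ solves \eqref{eq:weak}, $v$ is admissible in \eqref{eq:green} and $\Delta v=v$, then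
\begin{equation}\label{eq:recip}
\int_{\partial S}u\,(\partial_nv-cv)\,ds=0 .
\end{equation}

\subsection*{Exponential solutions}
For $\zeta\in\mathbb C$ let
\[
v_\zeta=e^{-(x\cos\zeta+y\sin\zeta)}=e^{-r\cos(\varphi-\zeta)} .
\]
Then $\Delta v_\zeta=v_\zeta$, and with $e_\varphi$ the angular unit vector,
\begin{equation}\label{eq:wave}
|v_\zeta|=e^{-r\cos(\varphi-\operatorname{Re}\zeta)\cosh(\operatorname{Im}\zeta)},\qquad e_\varphi\cdot\nabla v_\zeta=\sin(\varphi-\zeta)\,v_\zeta .
\end{equation}
Thus $v_\zeta$ and its derivatives decay exponentially in the directions $|\varphi-\operatorname{Re}\zeta|<\pi/2$. On the ray $\varphi=\pm\beta$ the normal is $\pm e_\varphi$, so there $v_\zeta=e^{-r\cos(\beta\mp\zeta)}$ and $\partial_nv_\zeta=\sin(\beta\mp\zeta)\,v_\zeta$.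

\section{The eigenfunctions}\label{sec:exist}

On the ray $\varphi=\beta$ the functions $v_\zeta$ and $v_{2\beta-\zeta}$ have the same trace and opposite normal derivatives, so a suitable combination of the two satisfies the Robin condition there. Evenness in $\varphi$ pairs $v_\zeta$ with $v_{-\zeta}$. Starting from $\zeta=0$, these two reflections generate the directions $\zeta=2j\beta$, and the chain closes when its last member satisfies the Robin condition alone.

\begin{proposition}\label{prop:exist}
Let $\theta=(2k-1)\beta<\pi/2$ and $c=\sin\theta$. Then $u_k$ in \eqref{eq:uk} is a nonzero even solution of \eqref{eq:weak}.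
\end{proposition}

\begin{proof}
Put $s_j=\sin((2j-1)\beta)$, so $0<s_j<c=s_k$ for $1\le j\le k-1$. For $|j|\le k-1$ and $|\varphi|\le\beta$ we have $|\varphi-2j\beta|\le\theta<\pi/2$, so $u_k$ and its derivatives decay exponentially, and $\Delta u_k=u_k$. On $\varphi=\beta$, for $1\le j\le k-1$, the terms with indices $j$ and $1-j$ are multiples of $e^{-r\cos((2j-1)\beta)}$; their sum has the coefficient $b_j+b_{j-1}$, and its normal derivative has the coefficient $-s_jb_j+s_jb_{j-1}$. The condition $-s_jb_j+s_jb_{j-1}=c(b_j+b_{j-1})$ is the recursion in \eqref{eq:uk}. The only unpaired index is $-(k-1)$, and for it $\partial_nv_{-2(k-1)\beta}=\sin((2k-1)\beta)\,v_{-2(k-1)\beta}=c\,v_{-2(k-1)\beta}$. So $\partial_nu_k=cu_k$ on $\varphi=\beta$, and on $\varphi=-\beta$ because $u_k$ is even. Formula \eqref{eq:green} with $u_k$ as the smooth function gives \eqref{eq:weak}. The trace on $\varphi=\beta$ is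
\begin{equation}\label{eq:traceuk}
\sum_{j=1}^{k-1}(b_j+b_{j-1})\,e^{-r\cos((2j-1)\beta)}+b_{k-1}\,e^{-r\cos((2k-1)\beta)} .
\end{equation}
The exponents are distinct and $b_{k-1}\ne0$ since $s_j<c$; hence $u_k\neq0$.
\end{proof}

The angles $(2k-1)\beta\in(0,\pi/2)$ have distinct sines, so $\mathcal C(\alpha)$ has $\overline k(\alpha)$ elements. The largest integer less than $(\pi+\alpha)/(2\alpha)$ is $\lceil(\pi-\alpha)/(2\alpha)\rceil$, which is the formula in Theorem~\ref{thm:A}. It remains to show that \eqref{eq:weak} has no other solutions.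

\section{Two energy inequalities}\label{sec:energy}

Small values of $c$ are handled by comparing \eqref{eq:energy} with a sharp trace inequality.

\begin{lemma}\label{lem:small}
Let $\beta\in(0,\pi)$ and $0<c\le\sin\beta$. If $c=\sin\beta$ and $\beta<\pi/2$, the solutions of \eqref{eq:weak} are the multiples of $u_1=e^{-x}$. Otherwise the only solution is $0$.
\end{lemma}

\begin{proof}
Let $e_x=(1,0)$. Integrating $|\nabla v+ve_x|^2=|\nabla v|^2+\partial_x|v|^2+|v|^2$ gives, for $v\in C_c^\infty(\overline S)$ and by density for $v\in H^1(S)$,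
\[
\int_S|\nabla v+ve_x|^2\,dx=\int_S(|\nabla v|^2+|v|^2)\,dx-\sin\beta\int_{\partial S}|v|^2\,ds .
\]
For a solution $u$ the right side equals $(c-\sin\beta)\int_{\partial S}|u|^2\,ds\le0$ by \eqref{eq:energy}, so both sides vanish. If $c<\sin\beta$, the trace is zero and $u=0$. If $c=\sin\beta$, then $\nabla(e^xu)=0$ and $u$ is a multiple of $e^{-x}$, which lies in $L^2(S)$ only for $\beta<\pi/2$; in that case it is a solution by Proposition~\ref{prop:exist}.
\end{proof}

\begin{lemma}\label{lem:obtuse}
Let $\beta\in[\pi/2,\pi)$ and $0<c\le1$. Then the only solution of \eqref{eq:weak} is $0$.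
\end{lemma}

\begin{proof}
The quarter-planes $P_\pm=\{\beta-\pi/2<\pm\varphi<\beta\}\subset S$ are disjoint because $\beta\ge\pi/2$. In $P_\pm$ let $s>0$ be the coordinate along the boundary ray and $z>0$ the distance from it. For $g\in H^1(0,\infty)$ we have $|g(0)|^2=-2\operatorname{Re}\int_0^\infty g'\bar g\le\int_0^\infty(|g'|^2+|g|^2)$. Applying this in $z$ and integrating in $s$, we get
\[
c\int_{\partial S}|u|^2\,ds=\int_S(|\nabla u|^2+|u|^2)\,dx\ge\int_{\partial S}|u|^2\,ds+\int_{P_+\cup P_-}|\partial_su|^2\,dx .
\]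
Since $c\le1$, $u$ does not depend on $s$ in $P_\pm$; being square integrable, it vanishes there. So the trace is zero and $u=0$.
\end{proof}

\section{The Laplace transform of the trace}\label{sec:fe}

A solution $u$ of parity $\sigma$ is determined by $f(r)=u(r,\beta)\in L^2(0,\infty)$, and \eqref{eq:recip} with $v=v_\zeta$ involves only the Laplace transform of $f$ at the points $\cos(\beta\mp\zeta)$. This suggests the following definitions, which make sense for every $\beta\in(0,\pi)$:
\[
F(p)=\int_0^\infty f(r)e^{-pr}\,dr\quad(\operatorname{Re}p>0),\qquad G(w)=F(\cos w),\qquad H(w)=(\sin w-c)\,G(w).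
\]
The function $F$ is analytic, $|F(p)|\le\|f\|(2\operatorname{Re}p)^{-1/2}$ by the Cauchy--Schwarz inequality, and $\operatorname{Re}\cos(\xi+it)=\cos\xi\cosh t$. Hence $G$ is even and analytic in $\Sigma=\{|\operatorname{Re}w|<\pi/2\}$, and
\begin{equation}\label{eq:Gbound}
|G(\xi+it)|\le\|f\|\,(2\cos\xi\cosh t)^{-1/2},\qquad|\xi|<\pi/2 .
\end{equation}
If $G\equiv0$, then $F=0$ on $[1,\infty)=\cos(i\mathbb R)$, so $F\equiv0$; then $f=0$ by uniqueness of the Laplace transform, the whole trace vanishes by parity, and $u=0$. So the linear map $u\mapsto G$ is injective on solutions of a given parity. Put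
\[
\Omega=\{-\pi/2<\operatorname{Re}w<2\beta+\pi/2\},
\]
a strip that contains $\Sigma$ and is symmetric about the line $\operatorname{Re}w=\beta$.

\begin{proposition}\label{prop:fe}
Let $\beta<\pi/2$ and let $u$ be a solution of \eqref{eq:weak} of parity $\sigma$. Then $H$ extends analytically to $\Omega$ and
\begin{equation}\label{eq:fe}
H(2\beta-w)=-\sigma H(w),\qquad w\in\Omega .
\end{equation}
\end{proposition}

\begin{proof}
For $|\operatorname{Re}\zeta|<\pi/2-\beta$ the function $v_\zeta$ decays exponentially in all of $\overline S$; this is where convexity is used. By \eqref{eq:recip} and the boundary values of $v_\zeta$,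
\[
0=(\sin(\beta-\zeta)-c)F(\cos(\beta-\zeta))+\sigma(\sin(\beta+\zeta)-c)F(\cos(\beta+\zeta))=H(\beta-\zeta)+\sigma H(\beta+\zeta).
\]
With $w=\beta+\zeta$ this is \eqref{eq:fe} for $2\beta-\pi/2<\operatorname{Re}w<\pi/2$, that is, on $\Sigma\cap(2\beta-\Sigma)$. Defining $H(w)=-\sigma H(2\beta-w)$ on $2\beta-\Sigma$ extends $H$ to $\Sigma\cup(2\beta-\Sigma)=\Omega$.
\end{proof}

Since $G$ is even, \eqref{eq:fe} is a first-order difference equation with step $2\beta$:
\[
\bigl(c+\sin(w-2\beta)\bigr)G(w-2\beta)=-\sigma\,(c-\sin w)\,G(w).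
\]
Such an equation has meromorphic solutions for every $c$. The eigenvalue condition comes from the fact that $G$ has no pole where $c-\sin w$ vanishes. Define
\[
\theta=\arcsin c\in(0,\pi/2)\ \text{ if }c<1,\qquad\theta=\pi/2+i\tau\ \text{ with }\cosh\tau=c,\ \tau\ge0,\ \text{ if }c\ge1 .
\]
Then $\sin\theta=c$, and $\sin w-c=2\cos\frac{w+\theta}2\sin\frac{w-\theta}2$ vanishes exactly on $(\theta+2\pi\mathbb Z)\cup(\pi-\theta+2\pi\mathbb Z)$. In $\Sigma$ its only zero is $\theta$ if $c<1$, and it has none if $c\ge1$.

\begin{lemma}\label{lem:start}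
Let $\beta\in(0,\pi)$, let $u$ be a solution of \eqref{eq:weak} of parity $\sigma$, and assume that $H$ extends analytically to $\Omega$. If $c<1$, then $H(\theta)=0$. If $c>1$, then $H(\pi/2\pm i\tau)=0$. If $c=1$, then $H$ has a zero of order at least $2$ at $\pi/2$.
\end{lemma}

\begin{proof}
If $c<1$, then $G$ is analytic at $\theta\in\Sigma$. If $c\ge1$, approach the point from inside $\Sigma$: for $w=\pi/2\pm i\tau-\varepsilon$, \eqref{eq:Gbound} gives $|G(w)|\le C\varepsilon^{-1/2}$, while $|\sin w-c|\le C\varepsilon$, and $|\sin w-1|\le\varepsilon^2/2$ when $\tau=0$. So $|H(w)|\le C\varepsilon^{1/2}$, respectively $C\varepsilon^{3/2}$, and $H$ is analytic at the limit point.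
\end{proof}

\begin{example}\label{ex:u12}
For $u_1=e^{-x}$ and $c=\sin\beta$ we have $f=e^{-r\cos\beta}$, so
\[
G(w)=\frac1{\cos w+\cos\beta},\qquad H(w)=\frac{\sin w-\sin\beta}{\cos w+\cos\beta}=\tan\frac{w-\beta}2,
\]
and \eqref{eq:fe} is the oddness of the tangent. For $u_2$, with $\beta<\pi/6$ and $c=\sin3\beta$, formula \eqref{eq:traceuk} and $\sin3\beta-\sin\beta=2\sin\beta\cos2\beta$ give
\[
G(w)=\frac{2\sin\beta}{c+\sin\beta}\Bigl(\frac1{\cos w+\cos\beta}-\frac{\cos2\beta}{\cos w+\cos3\beta}\Bigr)
=\frac{4\sin^3\beta}{c+\sin\beta}\cdot\frac{\cos w-\cos\beta}{(\cos w+\cos\beta)(\cos w+\cos3\beta)},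
\]
because $1-\cos2\beta=2\sin^2\beta$ and $\cos3\beta-\cos2\beta\cos\beta=-2\sin^2\beta\cos\beta$. The zeros of $G$ in $\Sigma$ are $\theta-2\beta=\beta$ and $\theta-4\beta=-\beta$. Sections~\ref{sec:E} and~\ref{sec:chase} show that this pattern is forced.
\end{example}

\section{The quarter-plane by hand}\label{sec:quarter}

Let $\alpha=\pi/2$, so $\beta=\pi/4$ and $\mathcal C(\alpha)=\{1/\sqrt2\}$. Lemma~\ref{lem:small} covers $c\le1/\sqrt2$. We show that there is no solution for $c>1/\sqrt2$. The idea is to divide $G$ by a particular solution $E$ of the difference equation. Take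
\[
E(w)=\frac1{(c-\sin w)(c+\sin w)(c+\cos w)} .
\]
This function is even, and $(c-\sin w)E(w)=1/\bigl((c+\sin w)(c+\cos w)\bigr)$ is invariant under $w\mapsto\pi/2-w$. The quotient $Q=G/E$ is even and analytic in $\Sigma$, and
\begin{equation}\label{eq:quarter}
Q(w)=-H(w)\,(c+\sin w)(c+\cos w).
\end{equation}
By \eqref{eq:fe}, $Q(w-\pi/2)=Q(\pi/2-w)=-\sigma Q(w)$ for $0<\operatorname{Re}w<\pi/2$. So $Q$ extends to an entire function with this property, and \eqref{eq:Gbound} on $|\operatorname{Re}w|\le\pi/4$ gives $|Q(w)|\le Ce^{(3-1/2)|\operatorname{Im}w|}$. Being $\pi$-periodic, $Q$ is a series in $e^{2i\ell w}$, with $\ell$ odd if $\sigma=1$ and $\ell$ even if $\sigma=-1$, and the growth bound leaves only the terms with $2|\ell|\le5/2$. By evenness, $Q=q\cos2w$ if $\sigma=1$ and $Q=q$ if $\sigma=-1$. Identity \eqref{eq:quarter} persists in $\Omega$, and $H(\theta)=0$ by Lemma~\ref{lem:start}, so $Q(\theta)=0$. Since $\cos2\theta=1-2c^2\ne0$, we get $q=0$ in both cases, and $u=0$.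

The same works for $\alpha=\pi/N$, $N\ge2$, with $E(w)=\prod_{j=0}^N\bigl(c-\sin(w-2j\beta)\bigr)^{-1}$. As $2N\beta=\pi$, the map $w\mapsto-w$ exchanges the factors $j$ and $N-j$, and $w\mapsto2\beta-w$ exchanges the factors $j$ and $N+1-j$ for $1\le j\le N$. Now $|Q|\le Ce^{(N+1/2)|\operatorname{Im}w|}$, the modes are $e^{i\ell Nw}$, and $Q=q\cos Nw$ or $Q=q$. The condition $Q(\theta)=0$ with $q\ne0$ reads $\cos N\theta=0$: the angle $\theta$ is an odd multiple of $\beta$.

For general $\beta$ two things change. There is no such finite product, so $E$ must be constructed, and we construct it only in the strip $|\operatorname{Re}w|\le\beta$. The point $\theta$ lies outside this strip, so the zero at $\theta$ has to be carried into it.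

\section{A canonical solution in the fundamental strip}\label{sec:E}

Let $\Pi=\{|\operatorname{Re}w|\le\beta\}$. In this section $\beta\in(0,\pi)$, $\beta\neq\pi/2$, $c>\sin\beta$, and
\[
a(t)=c-\sin(\beta+it)\quad(t\in\mathbb R),\qquad
\nu=\begin{cases}1+\dfrac\pi{2\beta},&\beta<\pi/2,\\[2mm] 1-\dfrac{3\pi}{2\beta},&\beta>\pi/2.\end{cases}
\]
On the line $\operatorname{Re}w=\beta$, equation \eqref{eq:fe} says $a(t)G(\beta+it)=-\sigma a(-t)G(\beta-it)$. We want a solution without zeros of this relation with the sign $+$. In logarithmic form it is $\log E(\beta+it)-\log E(\beta-it)=-2i\arg a(t)$, which can be solved by a Fourier integral once the right side decays. It does not decay, and its limit at infinity fixes the growth rate $\nu$; for $\beta=\pi/(2N)$ we have $\nu=N+1$, the number of factors in Section~\ref{sec:quarter}.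

\begin{lemma}\label{lem:E}
There is an even function $E$, continuous on $\Pi$ and analytic in its interior, such that $a(t)E(\beta+it)=a(-t)E(\beta-it)$ for $t\in\mathbb R$ and $C^{-1}\le|E(w)|\,e^{\nu|\operatorname{Im}w|}\le C$ on $\Pi$.
\end{lemma}

\begin{proof}
\emph{The argument of $a$.} We have $a(t)=(c-\sin\beta\cosh t)-i\cos\beta\sinh t$. So $a(-t)=\overline{a(t)}$, $a(0)>0$ because $c>\sin\beta$, and $\operatorname{Im}a(t)\neq0$ for $t\ne0$ because $\beta\ne\pi/2$. The continuous branch $\omega=\arg a$ with $\omega(0)=0$ is smooth and odd. For $t>0$ it takes values in $(-\pi,0)$ if $\beta<\pi/2$ and in $(0,\pi)$ if $\beta>\pi/2$. Moreover,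
\[
a(t)=\tfrac12e^{t}e^{-i(\pi/2+\beta)}\bigl(1+2ice^{i\beta}e^{-t}-e^{2i\beta}e^{-2t}\bigr).
\]
Hence $\omega(+\infty)\equiv-\pi/2-\beta\pmod{2\pi}$, and the ranges of $\omega$ give $\omega(+\infty)=-\pi/2-\beta$ for $\beta<\pi/2$ and $\omega(+\infty)=3\pi/2-\beta$ for $\beta>\pi/2$. In both cases $\omega(+\infty)=-\nu\beta$. For large $t$, $\omega(t)+\nu\beta$ is the imaginary part of the principal logarithm of the bracket, a power series in $e^{-t}$ without constant term; so it and all its derivatives are $O(e^{-t})$.

\emph{Removing the limit.} Let $\kappa=\pi/(4\beta)$. For $w=\xi+it\in\Pi$ we have $|\kappa\xi|\le\pi/4$ and $\cos\kappa w=\cos\kappa\xi\cosh\kappa t-i\sin\kappa\xi\sinh\kappa t$. Thus $\operatorname{Re}\cos\kappa w>0$, principal powers of $\cos\kappa w$ are analytic and even, and $|\cos\kappa w|$ lies between $2^{-1/2}\cosh\kappa t$ and $\cosh\kappa t$. Also $\rho(t)=\arg\cos(\kappa(\beta+it))=-\arctan\tanh\kappa t$ is smooth and odd, and $\rho+\pi/4$ and its derivatives decay exponentially as $t\to+\infty$. The real odd function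
\[
h(t)=-2\omega(t)+\frac{2\nu}\kappa\rho(t)
\]
tends to $2\nu\beta-2\nu\beta=0$, so it is a Schwartz function.

\emph{Solving for the remainder.} By Fourier inversion, $h(t)=\int_0^\infty\hat h(k)\sin kt\,dk$ with $\hat h(k)=\frac2\pi\int_0^\infty h(t)\sin kt\,dt$, which decreases rapidly and satisfies $|\hat h(k)|\le Ck$. Put
\[
L(w)=\int_0^\infty\frac{\hat h(k)}{2\sinh k\beta}\cosh kw\,dk .
\]
On $\Pi$ we have $|\cosh kw|\le\cosh k\beta$, so the integrand is dominated by the integrable function $\frac12|\hat h(k)|\coth k\beta$. Hence $L$ is even, bounded and continuous on $\Pi$, and analytic inside. From $\cosh k(\beta+it)-\cosh k(\beta-it)=2i\sinh k\beta\,\sin kt$ we obtain $L(\beta+it)-L(\beta-it)=ih(t)$.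

Let $E=(\cos\kappa w)^{-\nu/\kappa}e^{L(w)}$. The two-sided bound follows from those for $\cos\kappa w$ and $L$. Since $\cos\kappa(\beta\pm it)$ are complex conjugates,
\[
\frac{E(\beta+it)}{E(\beta-it)}=e^{-2i\nu\rho(t)/\kappa+ih(t)}=e^{-2i\omega(t)}=\frac{a(-t)}{a(t)} .\qedhere
\]
\end{proof}

The two values of $\nu$ differ because the curve $a(t)$, $t>0$, passes the origin on different sides for convex and nonconvex sectors. This difference decides whether there is room for a nonzero $G$.

\begin{lemma}\label{lem:rigid}
Let $\sigma=\pm1$. Let $G$ be even, continuous on $\Pi$, analytic inside, $G(w)=O(e^{-|\operatorname{Im}w|/2})$ on $\Pi$, and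
\begin{equation}\label{eq:bdry}
a(t)G(\beta+it)=-\sigma\,a(-t)G(\beta-it),\qquad t\in\mathbb R .
\end{equation}
If $\beta>\pi/2$, then $G\equiv0$. If $\beta<\pi/2$, then for some constant $q$ we have $G=qE$ when $\sigma=-1$ and $G=q\cos\frac{\pi w}{2\beta}\,E$ when $\sigma=1$.
\end{lemma}

\begin{proof}
The quotient $Q=G/E$ is even, continuous on $\Pi$, analytic inside, and $Q(\beta+it)=-\sigma Q(\beta-it)=-\sigma Q(-\beta+it)$. So the rule $Q(w+2\beta)=-\sigma Q(w)$ extends $Q$ to a continuous function on $\mathbb C$ that is analytic off a family of vertical lines. By Morera's theorem $Q$ is entire, it is even by the identity theorem, and $|Q(w)|\le Ce^{(\nu-1/2)|\operatorname{Im}w|}$. A $4\beta$-periodic entire function is a Laurent series in $e^{i\pi w/(2\beta)}$: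
\[
Q(w)=\sum_{\ell\in\mathbb Z}q_\ell\,e^{i\ell\pi w/(2\beta)},\qquad q_\ell=\frac1{4\beta}\int_{-2\beta}^{2\beta}Q(\xi+it)\,e^{-i\ell\pi(\xi+it)/(2\beta)}\,d\xi\quad\text{for every }t\in\mathbb R .
\]
Hence $|q_\ell|\le C\exp\bigl((\nu-\frac12)|t|+\ell\pi t/(2\beta)\bigr)$. Letting $t\to\infty$ with the sign opposite to that of $\ell$, we find $q_\ell=0$ whenever $|\ell|\pi/(2\beta)>\nu-\frac12$. If $\beta>\pi/2$, then $\nu-\frac12=\frac12-\frac{3\pi}{2\beta}<0$ and all coefficients vanish. If $\beta<\pi/2$, the condition is $|\ell|>1+\beta/\pi$, so only $\ell=0,\pm1$ remain. The relation $Q(w+2\beta)=-\sigma Q(w)$ keeps $\ell=0$ when $\sigma=-1$ and $\ell=\pm1$ when $\sigma=1$, and $q_1=q_{-1}$ by evenness.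
\end{proof}

\begin{remark}
The hypothesis $c>\sin\beta$ is needed: for $c=\sin\beta<1$, $\beta<\pi/2$, we have $a(0)=0$, and the function $G=1/(\cos w+\cos\beta)$ of Example~\ref{ex:u12} has $\sigma=1$ but does not vanish at $\pm\beta$. For $\beta=\pi/2$ and $c>1$ the function $a(t)=c-\cosh t$ vanishes at $t=\pm\tau$. These cases are treated separately, in Lemmas~\ref{lem:small} and~\ref{lem:half}.
\end{remark}

\section{Convex sectors: moving a zero}\label{sec:chase}

\begin{proposition}\label{prop:convex}
Let $\beta<\pi/2$ and $c>\sin\beta$. If \eqref{eq:weak} has a nonzero solution, then $c\in\mathcal C(\alpha)$, and the solution space is one-dimensional and consists of even functions.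
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=3.5cm,y=1.3cm]
\fill[gray!20] (-0.26,-1) rectangle (0.26,1.1);
\draw (-1.7,0)--(1.7,0);
\draw[dashed] (-1.57,-1)--(-1.57,1.1) node[above]{$-\pi/2$};
\draw[dashed] (1.57,-1)--(1.57,1.1) node[above]{$\pi/2$};
\node[above] at (-0.26,1.1){$-\beta$};
\node[above] at (0.26,1.1){$\beta$};
\foreach \p in {1.2,0.68,0.16,-0.16,-0.68} \fill (\p,0) circle (1.6pt);
\draw[->] (1.2,0) to[bend right=30] (-0.68,0);
\draw[->] (0.68,0) to[bend right=30] (-0.16,0);
\draw[->,dotted,thick] (-0.68,0) to[bend right=35] (0.68,0);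
\draw[->,dotted,thick] (-0.16,0) to[bend right=35] (0.16,0);
\node[below right] at (1.2,0){$w_0=\theta$};
\node[below right] at (0.68,0){$w_1$};
\node[below right] at (0.16,0){$w_2$};
\node[below left] at (-0.16,0){$-w_2$};
\node[below left] at (-0.68,0){$-w_1$};
\end{tikzpicture}
\caption{Moving the zero of $H$ at $\theta=\arcsin c$ into the strip $|\operatorname{Re}w|\le\beta$ (shaded). Solid arrows: the symmetry $w\mapsto2\beta-w$ of $H$. Dotted arrows: the symmetry $w\mapsto-w$ of $G$. Here the last point $w_2=\theta-4\beta$ is interior to the strip, where $G$ has no zero, so $-c^{-2}$ is not an eigenvalue.}\label{fig:chase}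
\end{figure}

\begin{proof}
Let $u\ne0$ be a solution of parity $\sigma$. Since $\beta<\pi/2$, the function $G\not\equiv0$ is analytic in the neighborhood $\Sigma$ of $\Pi$, it is $O(e^{-|\operatorname{Im}w|/2})$ on $\Pi$ by \eqref{eq:Gbound}, and \eqref{eq:fe} with $w=\beta+it$ is \eqref{eq:bdry}. Lemma~\ref{lem:rigid} applies with $q\ne0$. As $E$ is continuous and has no zeros, $G$ has no zero in $\Pi$ if $\sigma=-1$. If $\sigma=1$, its only zeros in $\Pi$ are $\pm\beta$, and they are simple, because $|G(w)|\ge C^{-1}|w\mp\beta|$ for $w\in\Pi$ near $\pm\beta$.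

Let $d=2$ if $c=1$ and $d=1$ otherwise. By Lemma~\ref{lem:start}, $H$ has a zero of order at least $d$ at $\theta$, and $\beta<\operatorname{Re}\theta\le\pi/2$ because $c>\sin\beta$. Put $w_j=\theta-2j\beta$, and let $J\ge1$ be the integer with $-\beta\le\operatorname{Re}w_J<\beta$ (Figure~\ref{fig:chase}). Suppose that $0\le j<J$ and that $H$ has a zero of order at least $d$ at $w_j$. Then $\beta\le\operatorname{Re}w_j\le\pi/2$, and by \eqref{eq:fe} the function $H$ has a zero of order at least $d$ at $2\beta-w_j=-w_{j+1}$, where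
\[
-\pi/2<2\beta-\pi/2\le\operatorname{Re}(-w_{j+1})\le\beta .
\]
This point lies in $\Sigma$ and differs from $\theta$, so $\sin w-c$ does not vanish there. Hence $G$ has a zero of order at least $d$ at $-w_{j+1}$, by evenness also at $w_{j+1}\in\Sigma$, and so has $H$. By induction, $G$ has a zero of order at least $d$ at $w_J\in\Pi$.

It follows that $\sigma=1$, that $d=1$, and that $w_J=-\beta$, since $\operatorname{Re}w_J<\beta$. The case $c=1$ is excluded by $d=1$, and the case $c>1$ by $\operatorname{Im}w_J=\tau>0$. So $c<1$ and $\theta=(2J-1)\beta<\pi/2$, that is, $c=\sin\frac{(2J-1)\alpha}2$ with $(2J-1)\alpha<\pi$. There are no odd solutions, so every solution is even. The injective linear map $u\mapsto G$ sends the solutions to multiples of $\cos\frac{\pi w}{2\beta}E$ on $\Pi$; hence the solution space is one-dimensional.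
\end{proof}

\begin{remark}
The double zero for $c=1$ matters exactly when $(2k-1)\beta=\pi/2$. Then the sum \eqref{eq:uk} is a bounded solution of $\Delta u=u$, $\partial_nu=u$, but its trace \eqref{eq:traceuk} tends to $b_{k-1}\neq0$. The corresponding $G$ has the term $b_{k-1}/\cos w$, so $H$ has only a simple zero at $\pi/2$. Square integrability of the trace, through \eqref{eq:Gbound}, excludes this function.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Eigenvalues below $-1$ correspond to $c\in(0,1)$. For $\alpha\ge\pi$ there are none by Lemma~\ref{lem:obtuse}. Let $\alpha<\pi$. By Lemma~\ref{lem:small} for $c\le\sin\beta$ and Proposition~\ref{prop:convex} for $c>\sin\beta$, nonzero solutions exist only for $c\in\mathcal C(\alpha)$ and form a line; by Proposition~\ref{prop:exist} they exist for each such $c$.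
\end{proof}

\section{Nonnegative energies and the half-plane}\label{sec:virial}

Under dilation the two parts of $\mathfrak h$ scale with different powers, which gives a virial identity. Differentiating in the dilation parameter would require $x\cdot\nabla u\in H^1(S)$; finite dilations avoid this.

\begin{lemma}\label{lem:virial}
For every $\alpha\in(0,2\pi)$, all eigenvalues of $A_\alpha$ are negative.
\end{lemma}

\begin{proof}
Let $u$ be an eigenfunction for $\lambda$, which we may take real. Write $T(g,v)=\int_S\nabla g\cdot\nabla v\,dx$, $V(g,v)=\int_{\partial S}gv\,ds$, $\langle g,v\rangle=\int_Sgv\,dx$ and $D_sg(x)=s\,g(sx)$ for $s>0$. A change of variables gives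
\[
\langle D_sg,D_sv\rangle=\langle g,v\rangle,\qquad T(D_sg,D_sv)=s^2T(g,v),\qquad V(D_sg,D_sv)=sV(g,v).
\]
Put $T_s=T(u,D_su)$, $V_s=V(u,D_su)$, $I_s=\langle u,D_su\rangle$. Writing $u=D_{1/s}D_su$, we get $T(u,D_{1/s}u)=s^{-2}T_s$, $V(u,D_{1/s}u)=s^{-1}V_s$ and $\langle u,D_{1/s}u\rangle=I_s$. The eigenvalue equation tested with $D_su$ and with $D_{1/s}u$ gives $T_s-V_s=\lambda I_s=s^{-2}T_s-s^{-1}V_s$. Dividing by $1-s^{-1}$, we obtain $(1+s^{-1})T_s=V_s$ for $s\neq1$. As $s\to1$, $D_su\to u$ in $H^1(S)$: this holds on $C_c^\infty(\overline S)$, and the $D_s$ are uniformly bounded for $s$ near $1$. Hence $V_1=2T_1$ and $\lambda\|u\|^2=T_1-V_1=-T_1$. Finally $T_1>0$, since a constant in $L^2(S)$ is zero.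
\end{proof}

\begin{lemma}\label{lem:half}
Let $\alpha=\pi$ and $c>1$. Then the only solution of \eqref{eq:weak} is $0$.
\end{lemma}

\begin{proof}
Here $S=\{x>0\}$ and $\partial_n=-\partial_x$. The exponentials $e^{iky-x\mu(k)}$, $\mu(k)=\sqrt{1+k^2}$, do not decay along $\partial S$, so we superpose them: for $\psi\in C_c^\infty(\mathbb R)$ let $v=\int\psi(k)e^{iky-x\mu(k)}\,dk$. Then $\Delta v=v$, and all derivatives of $v$ lie in $L^2(S)$ by Plancherel's theorem in $y$. Let $g\in L^2(\mathbb R)$ be the trace of a solution $u$ and $\check g(k)=\int g(y)e^{iky}\,dy$ in the $L^2$ sense. Identity \eqref{eq:recip} and Parseval's formula give $\int\psi(k)(\mu(k)-c)\check g(k)\,dk=0$. So $(\mu-c)\check g=0$ almost everywhere, and $\mu(k)=c$ only at two points. Hence $g=0$ and $u=0$.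
\end{proof}

\section{Nonconvex sectors}\label{sec:nonconvex}

Let $\pi/2<\beta<\pi$, and let $u$ be a solution of \eqref{eq:weak} of parity $\sigma$; taking real and imaginary parts, we assume that $u$ is real. We want to apply Lemma~\ref{lem:rigid}, but two things are missing: $G$ is defined only in $\Sigma$, which no longer contains $\Pi$, and no $v_\zeta$ decays in all of $S$. The remedy is to use $v_\zeta$ only in the directions where it decays. The field $v_\zeta\nabla u-u\nabla v_\zeta$ is divergence free, so its flux through the ray with angle $\varphi$ should not depend on $\varphi$. If the ray $\varphi=\beta$ is among the good directions, the flux is a value of $H$; in general it provides the continuation of $H$.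

\subsection*{Energy decay at the vertex}
Averaging the flux over $\varphi$ leads to the measure $dr\,d\varphi=dx/r$. Let $B_\rho=S\cap\{r<\rho\}$, $R_\rho=B_{2\rho}\setminus B_\rho$ and $e(\rho)=\int_{B_\rho}|\nabla u|^2\,dx$. By the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:ring}
\int_{R_\rho}|\nabla u|\,\frac{dx}r\le(2\beta\log2)^{1/2}\,\|\nabla u\|_{L^2(R_\rho)} .
\end{equation}
For dyadic $\rho$ the norms on the right are square summable for every $H^1$ function, but we need them to be summable. This uses the equation.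

\begin{lemma}\label{lem:vertex}
We have $\int_{B_1}|\nabla u|\,dx/r<\infty$.
\end{lemma}

\begin{proof}
Let $\rho\le\frac12$, let $\mu$ be the mean of $u$ over $R_\rho$, and let $\chi(r)$ equal $1$ for $r\le\rho$, $2-r/\rho$ for $\rho\le r\le2\rho$, and $0$ for $r\ge2\rho$. Testing \eqref{eq:weak} with $\chi^2(u-\mu)$, whose gradient is $\chi^2\nabla u+2\chi(u-\mu)\nabla\chi$, gives
\[
e(\rho)\le\frac2\rho\|\nabla u\|_{L^2(R_\rho)}\|u-\mu\|_{L^2(R_\rho)}+\int_{B_{2\rho}}|u|(|u|+|\mu|)\,dx+c\int_{\partial S\cap\{r<2\rho\}}|u|(|u|+|\mu|)\,ds .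
\]
The Poincar\'e inequality on the bounded Lipschitz domain $R_1$, rescaled, reads $\|u-\mu\|_{L^2(R_\rho)}\le C\rho\|\nabla u\|_{L^2(R_\rho)}$; so the first term is at most $K(e(2\rho)-e(\rho))$ with $K$ independent of $\rho$. For the other terms use H\"older's inequality with $u\in L^4(S)$ and trace in $L^4(\partial S)$. First, $|\mu|\le\|u\|_{L^4}|R_\rho|^{-1/4}\le C\rho^{-1/2}$. Next, $\int_{B_{2\rho}}|u|^2\le C\rho$ and $\int_{B_{2\rho}}|u|\le C\rho^{3/2}$, so the second term is $O(\rho)$. On the boundary, $\int|u|^2\le C\rho^{1/2}$ and $\int|u|\le C\rho^{3/4}$, so the third term is $O(\rho^{1/4})$. Thus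
\[
e(\rho)\le\frac K{K+1}\,e(2\rho)+C_1\rho^{1/4}.
\]
Choose $\Theta<1$ larger than $K/(K+1)$ and $2^{-1/4}$, and $M\ge e(1)$ with $M\bigl(1-\frac K{(K+1)\Theta}\bigr)\ge C_1$. If $e(2^{1-j})\le M\Theta^{j-1}$, then $e(2^{-j})\le\frac K{K+1}M\Theta^{j-1}+C_1\Theta^j\le M\Theta^j$. So $e(2^{-j})\le M\Theta^j$ for all $j\ge0$, and summing \eqref{eq:ring} over $\rho=2^{-j-1}$ completes the proof.
\end{proof}

\subsection*{The flux}
For $\zeta=\xi+it$ with $|\xi|<\beta+\pi/2$ let $I_\xi=(\xi-\pi/2,\xi+\pi/2)\cap[-\beta,\beta]$, an interval with nonempty interior, and put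
\[
W_\zeta(\varphi)=\int_0^\infty e_\varphi\cdot(v_\zeta\nabla u-u\nabla v_\zeta)\,dr=\int_0^\infty\bigl(e_\varphi\cdot\nabla u-\sin(\varphi-\zeta)u\bigr)e^{-r\cos(\varphi-\zeta)}\,dr,\qquad\varphi\in I_\xi .
\]

\begin{proposition}\label{prop:flux}
For each such $\zeta$, the function $W_\zeta$ is defined and equal to a constant $\Phi(\zeta)$ almost everywhere on $I_\xi$. The function $\Phi$ is analytic in $|\operatorname{Re}\zeta|<\beta+\pi/2$, it satisfies $\Phi(-\zeta)=-\sigma\Phi(\zeta)$, and $|\Phi(\zeta)|\le Ce^{|t|/2}$ when $\xi$ ranges over a compact set. If $|\xi-\beta|<\pi/2$, then $\Phi(\zeta)=-H(\beta-\zeta)$.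
\end{proposition}

\begin{proof}
\emph{Integrability.} Let $\mathcal K\subset I_\xi$ be compact, $\cos(\varphi-\xi)\ge\delta>0$ on $\mathcal K$, and let $S_{\mathcal K}$ be the set of points of $S$ with $\varphi\in\mathcal K$. There $|v_\zeta|\le e^{-\delta r\cosh t}$ by \eqref{eq:wave}, and $|\sin(\varphi-\zeta)|\le\cosh t$. Lemma~\ref{lem:vertex} for $r<1$ and the Cauchy--Schwarz inequality for $r>1$ give $\int_{S_{\mathcal K}}|\nabla u||v_\zeta|\,dx/r\le C_\delta$. H\"older's inequality gives
\[
\cosh t\int_{S_{\mathcal K}}|u||v_\zeta|\,\frac{dx}r\le\cosh t\,\|u\|_{L^4}\Bigl(2\beta\int_0^\infty r^{-1/3}e^{-\frac43\delta r\cosh t}\,dr\Bigr)^{3/4}=C_\delta(\cosh t)^{1/2}.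
\]
By Fubini's theorem $W_\zeta$ is defined almost everywhere, and
\begin{equation}\label{eq:Wbound}
\int_{\mathcal K}|W_\zeta|\,d\varphi\le C_\delta\,e^{|t|/2}.
\end{equation}

\emph{The basic identity.} Let $\eta\in C^\infty([-\beta,\beta])$ have support $\mathcal K\subset I_\xi$, let $\chi_\varepsilon(r)$ be $0$ for $r<\varepsilon$, $1$ for $r>2\varepsilon$ and linear in between, and put $\psi=\eta(\varphi)\chi_\varepsilon(r)$ and $v=v_\zeta$. Test \eqref{eq:weak} with $\psi v\in H^1(S)$. Apply \eqref{eq:green} with $g=\psi u$; here $v$ may be multiplied by a smooth cutoff that equals $1$ near the support of $\psi$ and vanishes near the vertex and near the directions outside $I_\xi$, which makes it admissible. Subtracting the two identities, we get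
\[
\int_S(v\nabla u-u\nabla v)\cdot\nabla\psi\,dx=\int_{\partial S}\psi\,u\,(cv-\partial_nv)\,ds .
\]
Now $\nabla\psi=\chi_\varepsilon\eta'e_\varphi/r+\eta\chi_\varepsilon'e_r$. The first part contributes a term that tends to $\int\eta'W_\zeta\,d\varphi$ as $\varepsilon\to0$, by dominated convergence. The second part contributes at most $\frac C\varepsilon\int_{R_\varepsilon}(|\nabla u|+|u|)\,dx\le C\bigl(e(2\varepsilon)^{1/2}+\varepsilon^{1/2}\bigr)\to0$. Therefore
\begin{equation}\label{eq:fluxid}
\int_{-\beta}^\beta\eta'(\varphi)W_\zeta(\varphi)\,d\varphi=\int_{\partial S}\eta\,u\,(cv_\zeta-\partial_nv_\zeta)\,ds .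
\end{equation}

\emph{Consequences.} If $\eta$ is supported in the interior of $I_\xi$, the right side is zero. So the distributional derivative of $W_\zeta$ vanishes, and $W_\zeta$ equals a constant $\Phi(\zeta)$ almost everywhere. Fix $\xi_0$, a closed interval $\mathcal K$ in the interior of $I_{\xi_0}$, and a smooth $\eta_0$ supported in $\mathcal K$ with $\int\eta_0=1$. For $\xi$ near $\xi_0$ the same $\mathcal K$ and $\delta$ work, and $\Phi(\zeta)=\int\eta_0W_\zeta\,d\varphi$ is the integral over $S_{\mathcal K}$ of a function that is analytic in $\zeta$ and, locally uniformly in $\zeta$, dominated by an integrable function. Hence $\Phi$ is analytic, and \eqref{eq:Wbound} with a finite cover gives the bound. Under $\varphi\mapsto-\varphi$, the function $u$ gains the factor $\sigma$ and $e_\varphi\cdot\nabla u$ the factor $-\sigma$, while $\sin(-\varphi+\zeta)=-\sin(\varphi-\zeta)$; so $W_{-\zeta}(-\varphi)=-\sigma W_\zeta(\varphi)$. Finally, if $|\xi-\beta|<\pi/2$, then $\beta\in I_\xi$. Take $\eta$ supported near $\beta$ with $\eta(\beta)=1$.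 The left side of \eqref{eq:fluxid} is $\Phi(\zeta)$, and the right side is $(c-\sin(\beta-\zeta))F(\cos(\beta-\zeta))=-H(\beta-\zeta)$.
\end{proof}

\begin{proposition}\label{prop:nonconvex}
Let $\pi/2<\beta<\pi$ and $c>1$. Then the only solution of \eqref{eq:weak} is $0$.
\end{proposition}

\begin{proof}
Let $u$ be a real solution of parity $\sigma$. By Proposition~\ref{prop:flux}, the formula $H(w)=-\Phi(\beta-w)$ extends $H$ analytically from $\Sigma$ to $\Omega$, and $H(\beta+it)=-\Phi(-it)=\sigma\Phi(it)=-\sigma H(\beta-it)$. In the strip $-\pi/2<\operatorname{Re}w<\pi$, which is contained in $\Omega$, the zeros of $\sin w-c$ are $\pi/2\pm i\tau$. They are simple because $\tau>0$, and $H$ vanishes at them by Lemma~\ref{lem:start}. So $G=H/(\sin w-c)$ extends analytically to this strip. As $G$ is even in $\Sigma$, the rule $G(w)=G(-w)$ extends it to an even analytic function in $|\operatorname{Re}w|<\pi$, a neighborhood of $\Pi$. For $0\le\operatorname{Re}w\le\beta$ and $t=\operatorname{Im}w$ we have $|H(w)|\le Ce^{|t|/2}$ and $|\sin w-c|\ge\sinh|t|-c$,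 so $G=O(e^{-|t|/2})$ there, and on $\Pi$ by evenness. The symmetry of $H$ on the line $\operatorname{Re}w=\beta$ is \eqref{eq:bdry}. Since $c>1>\sin\beta$, Lemma~\ref{lem:rigid} gives $G\equiv0$, hence $u=0$.
\end{proof}

\section{Proofs of Theorem~\ref{thm:B} and Corollary~\ref{cor:C}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:virial} every eigenvalue has the form $-c^{-2}$ with $c>0$, and the case $c<1$ is Theorem~\ref{thm:A}. Let $c\ge1$. For $\alpha<\pi$ we have $c>\sin\beta$ and $c\notin\mathcal C(\alpha)$, so there is no solution by Proposition~\ref{prop:convex}. For $\alpha\ge\pi$ there is none by Lemma~\ref{lem:obtuse} if $c=1$, and by Lemma~\ref{lem:half} or Proposition~\ref{prop:nonconvex} if $c>1$. The eigenfunctions are given by Proposition~\ref{prop:exist} and the scaling $U(x)=u(x/c)$.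
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The map $U\mapsto U(\gamma\,\cdot)$ sends eigenfunctions for parameter $1$ and eigenvalue $\lambda$ bijectively to eigenfunctions for parameter $\gamma$ and eigenvalue $\gamma^2\lambda$. The functions $u_k$ are even. The form domain on the half-sector is $H^1$ in the Neumann case and the subspace of $H^1$ with zero trace on $\varphi=0$ in the Dirichlet case; even, respectively odd, reflection identifies it with the even, respectively odd, functions in $H^1(S)$. For functions of equal parity, each integral in the weak eigenvalue equation on $S$ is twice the integral on the half-sector, and for functions of opposite parity it vanishes. So the eigenfunctions on the half-sector are the restrictions of the even, respectively odd, eigenfunctions of $A_\alpha$.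
\end{proof}

\begin{thebibliography}{1}
\bibitem{GLP} Denis S. Grebenkov, Michael Levitin, and Iosif Polterovich, \emph{Spectral properties of the Dirichlet-to-Neumann map for the Helmholtz equation}, arXiv:2604.11526 (2026).
\end{thebibliography}
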